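# Weak tracial approximation by matrix algebras without tracial rank zero

## 1. An algebra in $\mathrm{WTA}\Omega$ that does not have tracial rank zero

**Theorem 1.** There is an infinite-dimensional separable unital simple $\mathrm C^*$-algebra $A$ such that

1. $A$ has exactly one normalized 2-quasitrace $\tau$ (a trace), stable rank one, real rank zero, and $d_\tau(a)<d_\tau(b)\Rightarrow a\precsim b$ for all positive $a,b$ in matrix algebras over $A$ (so $A$ has strict comparison);
2. $A\in\mathrm{WTA}\Omega$ for $\Omega$ the class of finite-dimensional $\mathrm C^*$-algebras (even for $\Omega$ the class of full matrix algebras);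
3. $A$ does not have tracial topological rank zero.

The following question is posed in Qingzhai Fan, Xiaochun Fang, "The inheritance tracial topological rank zero for centrally large subalgebra", arXiv:2401.06138 (2024). Let $\Omega$ be the class of finite-dimensional $\mathrm C^*$-algebras, and let $A\in\mathrm{WTA}\Omega$ be infinite-dimensional, separable, unital and simple, with stable rank one, real rank zero and strict comparison. Does $A$ have tracial topological rank zero? By Theorem 1 the answer is no.

In plain words: tracial rank zero says that, after cutting by a *projection* $p$ which almost commutes with a given finite set and whose complement is small, the algebra looks finite-dimensional. Membership in $\mathrm{WTA}\Omega$ allows us to cut by a positive contraction $p-g$ instead. One might hope that in a very regular algebra a positive contraction can be traded for a projection. Theorem 1 says that it cannot. Two further results locate the phenomenon.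

**Theorem 2.** For this $A$: $A$ is not quasidiagonal; $\pi_\tau(A)''\cong\mathcal R$, the hyperfinite $\mathrm{II}_1$ factor; $\tau$ is not a quasidiagonal trace. In particular $\mathcal R$ is not quasidiagonal as a $\mathrm C^*$-algebra.

**Proposition 3.** Let $A$ be infinite-dimensional, unital, simple, of stable rank one. Then $A$ has tracial topological rank zero if and only if the conditions defining $\mathrm{WTA}\Omega$ ($\Omega$ = finite-dimensional algebras) can always be met with $g$ a *projection*.

Throughout, $\otimes$ is the minimal tensor product, $\mathcal K$ denotes the compact operators on $\ell^2$, $U=M_{2^\infty}$ is the UHF algebra of type $2^\infty$, $\mathrm{her}(a)=\overline{aAa}$, $[x,y]=xy-yx$, and $x\in_\varepsilon D$ means $\operatorname{dist}(x,D)<\varepsilon$.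

## 2. Cuntz comparison, quasitraces, and the two approximation properties

**Definition (Cuntz subequivalence).** For positive $a,b$ in $A$, write $a\precsim b$ if there are $x_n\in A$ with $\|x_nbx_n^*-a\|\to0$. Write $a\sim b$ if $a\precsim b\precsim a$. The semigroup $W(A)$ consists of the classes $\langle a\rangle$ of positive elements in matrix algebras over $A$, with addition given by orthogonal sum and order given by $\precsim$.

In $M_n$, $a\precsim b$ means $\operatorname{rank}a\le\operatorname{rank}b$. In $C([0,1])$ it means $\{a\neq0\}\subseteq\{b\neq0\}$. We use the following facts.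

* (C1) $\precsim$ is transitive; $a\precsim b$ holds if $a\le b$ or if $a\in\mathrm{her}(b)_+$; and $xx^*\sim x^*x$.
* (C2) If $\|a-b\|<\delta$, then $(a-\delta)_+\precsim b$. Indeed let $\delta'=\|a-b\|$ and $e(t)=\big((t-\delta)_+/(t-\delta')\big)^{1/2}$ for $t>\delta'$, $e(t)=0$ for $t\le\delta'$. Then $(a-\delta)_+=e(a)(a-\delta')e(a)\le e(a)\,b\,e(a)\precsim b$.
* (C3) If a projection $q$ satisfies $q\precsim b$, then $q$ is Murray–von Neumann equivalent to a projection in $\mathrm{her}(b)$. Indeed pick $x$ with $\|xbx^*-q\|<1$. Then $y=qxbx^*q$ is invertible in $qAq$, and $z=y^{-1/2}qxb^{1/2}$ (inverse in $qAq$) satisfies $zz^*=q$, while $z^*z=b^{1/2}x^*q\,y^{-1}\,qxb^{1/2}$ is a projection in $\mathrm{her}(b)$.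
* (C4) If $A$ is unital and simple and $0\ne b\in A_+$, then $1=\sum_{i\le n}x_ibx_i^*$ for some $x_i$; so $1\precsim\mathrm{diag}_n(b)$. Indeed $1=\sum_iy_ibz_i$ for some $y_i,z_i$. With the row $t=(y_ib^{1/2})_i$ and the column $s=(b^{1/2}z_i)_i$ we have $1=ts$, so $1=tss^*t^*\le\|s\|^2tt^*$, and $tt^*=\sum_iy_iby_i^*$ is invertible. Put $x_i=(tt^*)^{-1/2}y_i$.

**Definition (2-quasitrace).** A 2-quasitrace on a unital $A$ is a map $Q:A\to\mathbb C$ with $Q(x^*x)=Q(xx^*)\ge0$, linear on commutative $\mathrm C^*$-subalgebras, with $Q(a+ib)=Q(a)+iQ(b)$ for self-adjoint $a,b$, which extends to $M_2(A)$ with the same properties. It is normalized if $Q(1)=1$. For positive $a$ in a matrix algebra over $A$, put $d_Q(a)=\lim_nQ(a^{1/n})$.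

Every trace is an example. For the normalized trace on $M_n$, $d_{\mathrm{tr}}(a)=\operatorname{rank}(a)/n$. For $\int\cdot\,d\mu$ on $C([0,1])$, $d(a)=\mu(\{a>0\})$. From Blackadar–Handelman, J. Funct. Anal. 45 (1982), we recall:

* (Q1) A 2-quasitrace is norm continuous and extends to a 2-quasitrace on every matrix algebra.
* (Q2) $d_Q$ is a lower semicontinuous dimension function: it is monotone for $\precsim$, additive on orthogonal elements, and $d_Q(q)=Q(q)$ for projections $q$.
* (Q3) Every lower semicontinuous dimension function $d$ on the matrix algebras with $d(1)=1$ is $d_Q$ for a normalized 2-quasitrace $Q$.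
* (Q4) If $A$ is simple and $b\ne0$, (C4) gives $1\le n\,d_Q(b)$, so $d_Q(b)>0$.
* (Q5) $Q$ restricts to a positive linear functional on $C^*(a,1)$ for $a\ge0$, i.e. to a measure $\mu$ on $\mathrm{sp}(a)$. Then $d_Q((a-t)_+)=\mu((t,\infty))$ for $t\ge0$, and hence $Q(a)=\int_0^\infty d_Q((a-t)_+)\,dt$.

**Definition (strict comparison, stable rank one, real rank zero).** $A$ has strict comparison if for all positive $a,b$ in matrix algebras over $A$, $d_\tau(a)<d_\tau(b)$ for every normalized 2-quasitrace $\tau$ on $A$ implies $a\precsim b$. Stable rank one means that the invertible elements are dense in $A$; real rank zero means that the invertible self-adjoint elements are dense in the self-adjoint part.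

For instance, $M_n$ has all three properties. In a unital algebra of stable rank one every isometry $s$ is a unitary: if $x$ is invertible and $\|s-x\|<1$, then $\|1-s^*x\|<1$, so $s^*x$ and hence $s^*$ is invertible. Stable rank one passes to matrix algebras, so such an algebra is stably finite.

**Definition (the class $\mathrm{WTA}\Omega$).** Let $\Omega$ be a class of $\mathrm C^*$-algebras. A unital simple $A$ belongs to $\mathrm{WTA}\Omega$ if for every $\varepsilon>0$, every finite $F\subseteq A$ and every non-zero $b\in A_+$ there are a projection $p\in A$, an element $g\in A$ with $0\le g\le1$, and a $\mathrm C^*$-subalgebra $D\subseteq A$ with $g\in D$, $1_D=p$, $D\in\Omega$, such that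

1. $(p-g)x\in_\varepsilon D$ and $x(p-g)\in_\varepsilon D$ for all $x\in F$;
2. $\|(p-g)x-x(p-g)\|<\varepsilon$ for all $x\in F$;
3. $1-(p-g)\precsim b$;
4. $\|(p-g)b(p-g)\|\ge\|b\|-\varepsilon$.

**Definition (tracial topological rank zero).** A unital simple $A$ has tracial topological rank zero if for every $\varepsilon>0$, every finite $F\subseteq A$ and every non-zero $a\in A_+$ there are a projection $p\in A$ and a finite-dimensional $D\subseteq A$ with $1_D=p$ such that $\|px-xp\|<\varepsilon$ and $pxp\in_\varepsilon D$ for all $x\in F$, and $1-p$ is Murray–von Neumann equivalent to a projection in $\overline{aAa}$.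

**Definition (quasidiagonality).** $A$ is quasidiagonal if it has a faithful representation on a Hilbert space carrying a net of finite-rank projections that tends strongly to $1$ and asymptotically commutes with every element of $A$. A tracial state $\tau$ is a quasidiagonal trace if there are u.c.p. maps $\varphi_j:A\to M_{N_j}$ with $\|\varphi_j(xy)-\varphi_j(x)\varphi_j(y)\|\to0$ and $\mathrm{tr}\circ\varphi_j\to\tau$ pointwise.

By Voiculescu, a separable quasidiagonal $A$ admits c.p. contractions $\varphi_j:A\to M_{N_j}$ that are asymptotically multiplicative and asymptotically isometric. UHF algebras are quasidiagonal; a non-example appears in Section 3.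

**Multipliers.** Let $I\subset B(H)$ be faithful and nondegenerate. Then $M(I)=\{m\in B(H):mI\subset I,\ Im\subset I\}$. If $(m_r)$ is bounded and $m_ra$, $am_r$ converge in norm for all $a$ in a dense subset of $I$, then $(m_r)$ converges strictly to an element of $M(I)$. For example, $M(c_0)=\ell^\infty$ and $M(\mathcal K)=B(\ell^2)$.

## 3. UHF algebras, projection-valued $g$, and the Toeplitz algebra

The simplest case is $A=U$. Given $\varepsilon,F,b$, choose $D=M_{2^m}\subset U$ with $F\subset_\varepsilon D$ and take $p=1$, $g=0$. Then (1) holds, (2) is $0<\varepsilon$, (3) is $0\precsim b$, and (4) is trivial. The same $p,D$ give tracial rank zero. The next case is that $g$ is always a projection; this is Proposition 3.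

**Proof of Proposition 3, "if".** Suppose $g$ is a projection. As $g\in D$ and $g\le p=1_D$, $e=p-g$ is a projection in $D$. By (2), $\|[e,x]\|<\varepsilon$. By (1), $ex\in_\varepsilon D$, and compressing by $e$ gives $exe\in_\varepsilon eDe$, a finite-dimensional algebra with unit $e$. By (3) and (C3), $1-e$ is equivalent to a projection in $\overline{bAb}$. So $A$ has tracial topological rank zero.

**Proof of Proposition 3, "only if".** Suppose $A$ has tracial topological rank zero, and let $\varepsilon,F,b$ be given. We may take $\varepsilon<\|b\|$, since all four conditions get stronger when $\varepsilon$ decreases. The plan is to take $g=0$; only (4) needs work, and we force it by making $1-p$ too small to contain the part of $b$ near its norm.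

*The choice of $a$.* $A$ is stably finite, so it has a normalized 2-quasitrace $Q$ (Blackadar–Handelman). Let $f:\mathbb R\to[0,1]$ be continuous, $0$ on $(-\infty,\|b\|-\varepsilon/2]$, with $f(\|b\|)=1$, and put $c=f(b)$. Then $\|c\|=1$, so $(c-\frac12)_+\ne0$ and $d_Q((c-\frac12)_+)>0$ by (Q4). The algebra $\overline{bAb}$ is infinite-dimensional: otherwise it would contain a minimal projection of $A$, and a unital simple algebra with a minimal projection is a matrix algebra. So it contains infinitely many pairwise orthogonal non-zero positive elements. Their $d_Q$-values sum to at most $1$, so one of them, $a$, has $d_Q(a)<d_Q((c-\frac12)_+)$.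

*Conditions (1)–(3).* Apply tracial rank zero to $F\cup\{b\}$, $a$ and $0<\delta<\varepsilon/2$ to get $p,D$. As $\|px-pxp\|<\delta$, $\|xp-pxp\|<\delta$ and $pxp\in_\delta D$, (1) holds. (2) is clear, and $1-p\precsim a\precsim b$ gives (3).

*Condition (4).* Suppose $\|pbp\|<\|b\|-\varepsilon$. Then $f(pbp)=0$. Choose a polynomial $r$ with $r(0)=0$ and $|f-r|\le\frac1{20}$ on $[0,\|b\|]$ (possible since $f(0)=0$). For $m\ge1$, $\|[p,b^m]\|\le m\|b\|^{m-1}\delta$ and $\|pb^mp-(pbp)^m\|\le(m-1)\|b\|^{m-1}\delta$. So if $\delta$ was chosen small, depending only on $r$ and $\|b\|$, then $\|[p,r(b)]\|\le\frac1{20}$ and $\|pr(b)p-r(pbp)\|\le\frac1{20}$. Hence $\|pcp\|=\|pf(b)p-f(pbp)\|\le\frac3{20}$ and $\|[p,c]\|\le\frac3{20}$. Since $pc(1-p)=[p,c](1-p)$,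
$$\|c-(1-p)c(1-p)\|\le\|pcp\|+2\|pc(1-p)\|\le\tfrac9{20}<\tfrac12 .$$
By (C2), $(c-\frac12)_+\precsim(1-p)c(1-p)\precsim1-p\precsim a$, contradicting $d_Q(a)<d_Q((c-\frac12)_+)$. $\square$

So, under the hypotheses of Proposition 3, the only thing to do is to trade $h=p-g$ for a projection. The natural attempt is a spectral cut-off: $h$ lies in the finite-dimensional algebra $D$, so $e=\chi_{[1/2,1]}(h)\in D$ is a projection. It stops working at condition (2): a small $[h,x]$ does not make $[e,x]$ small.

Here is the standard picture of that failure. Let $S$ be the unilateral shift on $\ell^2$ with basis $\varepsilon_0,\varepsilon_1,\dots$, let $E=C^*(S)$, which contains the compact operators, and let $q_j$ be the projection onto $\mathrm{span}(\varepsilon_0,\dots,\varepsilon_{j-1})$. Then $q_jS\varepsilon_{j-1}=0$ and $Sq_j\varepsilon_{j-1}=\varepsilon_j$, so $\|[q_j,S]\|=1$ for every $j\ge1$. But the average $h_m=\frac1m\sum_{j=m+1}^{2m}q_j$ is diagonal with consecutive entries differing by at most $1/m$, so $\|[h_m,S]\|=1/m$, and $h_m\ge q_m$.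 Every spectral projection of $h_m$ belonging to an interval $[t,1]$ with $0<t\le1$ is one of the $q_j$.

No other choice helps either. Let $\varphi_j:E\to M_{N_j}$ be asymptotically multiplicative c.p. contractions. Then $\varphi_j(1)$ is close to a projection $Q_j$, and $T_j=Q_j\varphi_j(S)Q_j$ satisfies $\|T_j^*T_j-Q_j\|\to0$. In the matrix algebra $Q_jM_{N_j}Q_j$, $T_jT_j^*$ is unitarily equivalent to $T_j^*T_j$, so $\|T_jT_j^*-Q_j\|\to0$ too, and $\|\varphi_j(1-SS^*)\|\to0$. Thus every matrix model kills $q_1=1-SS^*$. In particular $E$ is not quasidiagonal.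

We want both effects inside $A$. But $S$ itself cannot be used: an algebra of stable rank one contains no proper isometry. The obstruction to matrix models must be compatible with a faithful trace. The replacement is divisibility. Suppose objects numbered $k=1,2,\dots$ have "multiplicities" $r_k$ with $r_k=8r_{k+1}$ for all $k$. Traces can do this: $r_k=8^{-k}$. Non-negative integers cannot, unless all $r_k=0$. In a matrix model multiplicities are ranks, hence integers. The difficulty is that infinitely many relations must be enforced with a single error bound, and this is where a property (T) group enters.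

## 4. A spectral gap and a tower of representations of $SL_3(\mathbb Z)$

Let $\Gamma=SL_3(\mathbb Z)$ and let $S=S^{-1}$ now be a finite generating set of $\Gamma$. By Kazhdan, $\Gamma$ has property (T): there is $\epsilon_0>0$ such that for every unitary representation $T$ of $\Gamma$ without non-zero invariant vectors, $\max_{g\in S}\|T(g)\xi-\xi\|\ge\epsilon_0\|\xi\|$ for all $\xi$.

**Lemma 4.** There is $c>0$ such that for each unitary representation $T$ of $\Gamma$ the spectrum of $1-|S|^{-1}\sum_{g\in S}T(g)$ lies in $\{0\}\cup[c,2]$, the kernel being the space of invariant vectors.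

*Proof.* Since $S=S^{-1}$, the average is a self-adjoint contraction, so the spectrum lies in $[0,2]$. On invariant vectors the operator is $0$. Their orthogonal complement is an invariant subspace without non-zero invariant vectors, and there
$$\Big\langle\Big(1-\tfrac1{|S|}\sum_{g\in S}T(g)\Big)\xi,\xi\Big\rangle=\frac1{2|S|}\sum_{g\in S}\|T(g)\xi-\xi\|^2\ge\frac{\epsilon_0^2}{2|S|}\|\xi\|^2 .$$
Take $c=\epsilon_0^2/(2|S|)$. $\square$

The constant does not depend on $T$. For $\mathbb Z$ with $S=\{\pm1\}$ this fails: on the character $e^{i\theta}$ the operator is $1-\cos\theta$, which can be non-zero and arbitrarily small.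

Now the representations. Let $X_k=\mathbb P^2(\mathbb Z/2^k)$, $k\ge1$: vectors in $(\mathbb Z/2^k)^3$ with some odd entry, modulo units. Let $X_0$ be a point. There are $8^k-8^{k-1}$ such vectors and the $2^{k-1}$ units act freely, so $|X_k|=7\cdot8^{k-1}/2^{k-1}=7\cdot4^{k-1}$ (for $k=1$, the seven points of the Fano plane). $\Gamma$ acts through $SL_3(\mathbb Z/2^k)$; the map $\Gamma\to SL_3(\mathbb Z/2^k)$ is onto because the target is generated by elementary matrices, and the action on $X_k$ is transitive because elementary matrices move any vector with an odd entry to $(1,0,0)$.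

Reduction $X_k\to X_{k-1}$ is equivariant with fibres of equal size. So pull-back $\ell^2(X_{k-1})\to\ell^2(X_k)$ is a multiple of an isometry onto an invariant subspace. Let $\pi_k$ be the representation on its orthogonal complement and $n_k$ its dimension: $n_1=6$ and $n_k=21\cdot4^{k-2}$ for $k\ge2$. Thus
$$n_k\le n_{k+1}\le4n_k\qquad(k\ge1).\tag{1}$$

**Lemma 5.** The $\pi_k$ ($k\ge1$) are irreducible and pairwise inequivalent.

*Proof.* **Step 1: bound the number of orbits on pairs.** We show that $\Gamma$ has at most $k+1$ orbits on $X_k\times X_k$. Move the first point to $[1:0:0]$ and let $[a:b:c]$ be the second. The matrices $1\oplus g$ with $g\in SL_2(\mathbb Z/2^k)$, and the addition of a multiple of the second row to the first, fix $[1:0:0]$.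

If $b$ or $c$ is odd, some $1\oplus g$ moves the second point to $[a:1:0]$, and subtracting $a$ times the second row from the first gives $[0:1:0]$. This is one orbit. If $b$ and $c$ are even, then $a$ is odd; normalize $a=1$ and write $(b,c)=2^j(b',c')$ with $1\le j\le k$ and $(b',c')$ having an odd entry ($j=k$ if $b=c=0$). Some $g$ moves $(b',c')$ to $(1,0)$, so the point goes to $[1:2^j:0]$. These are at most $k$ orbits.

**Step 2: compare with the commutant.** Operators commuting with $\Gamma$ on $\ell^2(X_k)$ are the matrices constant on orbits in $X_k\times X_k$, so the commutant has dimension at most $k+1$. On the other hand $\ell^2(X_k)=Y_0\oplus\dots\oplus Y_k$ with $Y_0$ trivial and $Y_i$ carrying $\pi_i$, all non-zero. Hence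
$$k+1\ge\sum_{i,l}\dim\mathrm{Hom}(Y_i,Y_l)\ge\sum_i\dim\mathrm{End}(Y_i)\ge k+1 .$$
So $\mathrm{End}(Y_i)=\mathbb C$ and $\mathrm{Hom}(Y_i,Y_l)=0$ for $i\ne l$. $\square$

The $\pi_k$ are defined over the reals. Fix real orthonormal bases, so that $\pi_k(g)\in O(n_k)$.

## 5. An AF algebra whose blocks have traces $n_k8^{-k}$

We realize "multiplicity of $\pi_k$ equal to $8^{-k}$" in the multipliers of an AF algebra. Let $\mathcal U=U\otimes\mathcal K$ with its trace $\mathrm{Tr}$. Projections in $\mathcal U$ satisfy $q\precsim r\iff\mathrm{Tr}(q)\le\mathrm{Tr}(r)$ and $q\sim r\iff\mathrm{Tr}(q)=\mathrm{Tr}(r)$; all values in $\mathbb Z[\frac12]_{\ge0}$ occur; a projection $q$ has subprojections of each trace in $\mathbb Z[\frac12]\cap[0,\mathrm{Tr}(q)]$; and corners $q\mathcal Uq$, $q\ne0$, are UHF algebras.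

Pick pairwise orthogonal projections $z_k\le1\otimes e_{kk}$ with $\mathrm{Tr}(z_k)=n_k8^{-k}$. The values are $\frac34$ for $k=1$ and $\frac{21}{16}2^{-k}$ for $k\ge2$, all at most $1$, with sum $c_0=\frac34+\frac{21}{32}=\frac{45}{32}$. Put
$$p_K=z_1+\dots+z_K,\qquad I=\overline{\textstyle\bigcup_Kp_K\,\mathcal U\,p_K}.$$
$I$ is hereditary in $\mathcal U$, hence simple; it is AF and non-unital, and $(p_K)$ is an approximate unit. As $\mathrm{Tr}(p_K)\le c_0$, $\tau_1=\mathrm{Tr}/c_0$ is a bounded trace on $I$ of norm $1$. Note $\tau_1(z_1)=\frac8{15}$.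

Choose matrix units $(e^{(k)}_{ab})_{a,b\le n_k}$ in $z_kIz_k$ with $\sum_ae^{(k)}_{aa}=z_k$, and put $f_k=e^{(k)}_{11}$, of trace $8^{-k}$. Since $8^{-k}=8\cdot8^{-(k+1)}$, there are $\theta^i_k\in f_kIf_{k+1}$, $i=1,\dots,8$, with
$$\theta_k^{i*}\theta_k^l=\delta_{il}f_{k+1},\qquad\sum_{i=1}^8\theta_k^i\theta_k^{i*}=f_k.\tag{2}$$
Define in $M(I)$
$$\rho(g)=\sum_k\sum_{a,b\le n_k}\pi_k(g)_{ab}\,e^{(k)}_{ab},\qquad v_i=\sum_k\sum_{a=1}^{n_k}e^{(k)}_{a1}\,\theta^i_k\,e^{(k+1)}_{1a}\quad(1\le i\le8),$$
which uses $n_k\le n_{k+1}$. The partial sums are contractions, and their products with elements of $p_KIp_K$ are eventually constant, so both series converge strictly. $\rho$ is a unitary representation of $\Gamma$, and $v_i$ shifts: its $k$-th summand is a partial isometry from under $z_{k+1}$ into $z_k$. Let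
$$B_0=C^*(\rho(\Gamma),v_1,\dots,v_8)\subset M(I).$$

This is the Toeplitz picture again. We have $\|[p_K,v_i]\|=1$, because $p_Kv_iz_{K+1}=v_iz_{K+1}$ is a non-zero partial isometry while $v_ip_Kz_{K+1}=0$ (and the commutator has no other non-zero block). The average $h=\frac1m\sum_{j=m+1}^{2m}p_j$ commutes with $\rho(\Gamma)$ and satisfies $\|[h,v_i]\|\le1/m$.

It is tempting to read the divisibility obstruction off the elements of $I$: the blocks $e^{(k)}_{ab},\theta^i_k$ and relations (2) already say "$r_k=8r_{k+1}$". That gives nothing, because $I$ is AF: it has asymptotically multiplicative, asymptotically isometric c.p. contractions $\varphi_j$ into matrices, so $\|\varphi_j(z_1)\|\to1$. For each fixed $K$ the relations with $k\le K$ hold once $j\ge j(K)$, so $r_1$ is divisible by $8^K$; the matrix size is simply large enough for that. One needs all $k$ at one and the same $j$. The remedy is to encode all $k$ into finitely many relations between finitely many elements: tensoring $\rho$ with $\bigoplus_k\pi_k$, the invariant vectors pick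 out all multiplicity spaces at once, and the gap of Lemma 4 makes the projection onto them an element of a $\mathrm C^*$-algebra on which approximately multiplicative maps can be evaluated.

## 6. Property (T) makes the divisibility uniform

**Proposition 6.** $z_1\in B_0$. If $\varphi_j:B_0\to M_{N_j}$ are completely positive contractions with $\|\varphi_j(xy)-\varphi_j(x)\varphi_j(y)\|\to0$ for all $x,y\in B_0$, then $\|\varphi_j(z_1)\|\to0$.

*Proof.* **Step 1: coordinates.** We write $\rho$ and $v_i$ as explicit operators. Represent $I\subset B(H)$ faithfully and nondegenerately, so $M(I)\subset B(H)$. Then $H=\bigoplus_kz_kH$, and with $L_k=f_kH$ we identify $z_kH=\mathbb C^{n_k}\otimes L_k$ via $e^{(k)}_{a1}\xi\leftrightarrow\varepsilon_a\otimes\xi$, where now $(\varepsilon_a)_{a\le n_k}$ is the standard basis of $\mathbb C^{n_k}$. Then $\rho(g)=\bigoplus_k\pi_k(g)\otimes1$ and $e^{(k)}_{ab}=E_{ab}\otimes1$. On $z_{k+1}H$ the operator $v_i$ is $w_k\otimes\theta^i_k$ into $z_kH$, where $w_k:\mathbb C^{n_{k+1}}\to\mathbb C^{n_k}$ has $w_k\varepsilon_a=\varepsilon_a$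 for $a\le n_k$ and $w_k\varepsilon_a=0$ for $a>n_k$; and $v_i$ kills $z_1H$.

**Step 2: the projection onto invariant vectors.** This step produces one element $P$ that contains all the blocks. Let $\mathcal H=\bigoplus_k\mathbb C^{n_k}$, with projections $E_k$ onto $\mathbb C^{n_k}$, let $\pi=\bigoplus_k\pi_k$, and in $B(\mathcal H)\otimes B_0\subset B(\mathcal H\otimes H)$ put
$$\Delta=1-|S|^{-1}\sum_{g\in S}\pi(g)\otimes\rho(g).$$
Since $g\mapsto\pi(g)\otimes\rho(g)$ is a unitary representation, Lemma 4 gives $\mathrm{sp}(\Delta)\subset\{0\}\cup[c,2]$. So the projection $P$ onto $\ker\Delta$, the invariant vectors, is a continuous function of $\Delta$, and $P\in B(\mathcal H)\otimes B_0$.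

To compute $P$, decompose $\mathcal H\otimes H=\bigoplus_{k,l}\mathbb C^{n_k}\otimes\mathbb C^{n_l}\otimes L_l$, with representation $\pi_k\otimes\pi_l\otimes1$ on the summands. Since $\pi_k$ is real, invariant vectors of $\pi_k\otimes\pi_l$ correspond to $\mathrm{Hom}_\Gamma(\pi_k,\pi_l)$. By Lemma 5 there are none for $k\ne l$, and for $k=l$ they form a line, spanned by
$$\Omega_k=n_k^{-1/2}\sum_a\varepsilon_a\otimes\varepsilon_a$$
(invariant because $\pi_k(g)\pi_k(g)^{T}=1$). So $P$ commutes with all $E_k\otimes1$, $P=\bigoplus_kP_k$, and $P_k=(E_k\otimes1)P$ projects onto $\Omega_k\otimes L_k$: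
$$P_k=n_k^{-1}\sum_{a,b}E_{ab}\otimes e^{(k)}_{ab}\in M_{n_k}\otimes B_0 .$$
In particular
$$z_1=n_1(\mathrm{Tr}\otimes\mathrm{id})(P_1)\in B_0.\tag{3}$$

**Step 3: linking all multiplicity spaces by eight elements.** Let $w\in B(\mathcal H)$ be $w_k$ on $\mathbb C^{n_{k+1}}$ ($k\ge1$) and $0$ on $\mathbb C^{n_1}$. Put $X^i=(w\otimes v_i)P\in B(\mathcal H)\otimes B_0$ and $c_k=(n_k/n_{k+1})^{1/2}$, which lies in $[\frac12,1]$ by (1). For $\xi\in L_{k+1}$,
$$X^i(\Omega_{k+1}\otimes\xi)=n_{k+1}^{-1/2}\sum_{a\le n_k}\varepsilon_a\otimes\varepsilon_a\otimes\theta_k^i\xi=c_k\,\Omega_k\otimes\theta_k^i\xi,\qquad X^i(\Omega_1\otimes L_1)=0 .$$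
Hence $X^i=PX^iP$; and since $E_kw=wE_{k+1}$, also $(E_k\otimes1)X^i=X^i(E_{k+1}\otimes1)$. From (2),
$$X^{i*}X^l=\delta_{il}(\kappa\otimes1)P,\quad\sum_{i=1}^8X^iX^{i*}=(\kappa'\otimes1)P,\quad\kappa=\sum_{k\ge1}c_k^2E_{k+1},\quad\kappa'=\sum_{k\ge1}c_k^2E_k.\tag{4}$$
These are finitely many relations, and they contain every $k$.

**Step 4: transport to matrices.** Let $\Psi_j=\mathrm{id}\otimes\varphi_j:B(\mathcal H)\otimes B_0\to B(\mathcal H)\otimes M_{N_j}$. It is completely positive, contractive and $B(\mathcal H)$-bimodular. It is asymptotically multiplicative: for finite sums of elementary tensors, $\Psi_j(xy)-\Psi_j(x)\Psi_j(y)$ is a finite sum of terms $T\otimes(\varphi_j(bb')-\varphi_j(b)\varphi_j(b'))$, and general $x,y$ follow by contractivity.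

So $y_j=\Psi_j(P)$ satisfies $0\le y_j\le1$ and $\|y_j^2-y_j\|\to0$, and it commutes with every $E_k\otimes1$ by bimodularity. For large $j$ let $P'=\chi_{[1/2,1]}(y_j)$. Then $\|P'-y_j\|\to0$ and $P'=\bigoplus_kP'_k$ with $P'_k\in M_{n_k}\otimes M_{N_j}$ of finite rank $r_k$.

Put $x^i=P'\Psi_j(X^i)P'$. Since $X^i=PX^iP$, $\Psi_j(X^i)$ is close to $y_j\Psi_j(X^i)y_j$, hence to $x^i$. Now apply $\Psi_j$ to (4): $x^{i*}x^l$ is close to $\Psi_j(X^{i*}X^l)=\delta_{il}(\kappa\otimes1)y_j$, and similarly for the second relation. So there are $\eta_j\to0$ with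
$$\|x^{i*}x^l-\delta_{il}(\kappa\otimes1)P'\|\le\eta_j,\qquad\Big\|\sum_ix^ix^{i*}-(\kappa'\otimes1)P'\Big\|\le\eta_j,\tag{5}$$
and $(E_k\otimes1)x^i=x^i(E_{k+1}\otimes1)$, again by bimodularity. Here $\eta_j$ does not depend on $k$.

**Step 5: count ranks.** By the last relation $x^i$ maps $\mathrm{ran}\,P'_{k+1}$ into $\mathrm{ran}\,P'_k$. Consider the row
$$V_k=(x^1,\dots,x^8):(\mathrm{ran}\,P'_{k+1})^{\oplus8}\to\mathrm{ran}\,P'_k .$$
The matrix $V_k^*V_k-c_k^2$ has $8\times8$ entries of norm at most $\eta_j$, so $\|V_k^*V_k-c_k^2\|\le8\eta_j$; and $\|V_kV_k^*-c_k^2\|\le\eta_j$. If $\eta_j<\frac1{32}$, then $8\eta_j<\frac14\le c_k^2$, both products are invertible, and $V_k$ is bijective. So for all large $j$ and *all* $k\ge1$ at once, $r_k=8r_{k+1}$. The finite integer $r_1=8^kr_{k+1}$ is divisible by every $8^k$, so $r_1=0$ and $P'_1=0$. Therefore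
$$\|\Psi_j(P_1)\|=\|(E_1\otimes1)y_j\|=\|(E_1\otimes1)(y_j-P')\|\le\|y_j-P'\|\to0,$$
and by (3), $\|\varphi_j(z_1)\|=n_1\|(\mathrm{Tr}\otimes\mathrm{id})(\Psi_j(P_1))\|\le n_1^2\|\Psi_j(P_1)\|\to0$. $\square$

## 7. Tensor powers of $I$ and a simple algebra containing $B_0$

The algebra $C^*(1,I,B_0)$ has the ideal $I$, so it is not simple. To make it simple we add elements showing that $1$ lies in the ideal generated by each projection $e\in I$. To keep the trace, we want a column $s$ with $s^*s=1$ and $\mathrm{diag}_N(e)s=s$, where $N\tau(e)$ is only slightly larger than $1$. Such an $s$ cannot exist over $M(I)$: its entries would lie in $I$, so $1=s^*s\in I$. The way out is to replace $e$ by $e\otimes1$.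

Let $I_n=I^{\otimes n}$ and $u^{(n)}_K=p_K^{\otimes n}$. $I_n$ is the closure of the union of the corners of $\mathcal U^{\otimes n}\cong\mathcal U$ by the $u^{(n)}_K$; so it is hereditary in $\mathcal U^{\otimes n}$, simple and AF, with approximate unit $(u^{(n)}_K)_K$. $M_N(I_n)$ is hereditary in $M_N(\mathcal U^{\otimes n})\cong\mathcal U$, so its projections are compared by $\tau_n=\tau_1^{\otimes n}$ (extended unnormalized to matrices), a bounded trace of norm $1$ on $I_n$.

**Lemma 7.** $\tau_n$ has a unique extension to a state of $M(I_n)$, again written $\tau_n$; it is a trace. With $\iota:M(I_n)\to M(I_{n+1})$, $x\mapsto x\otimes1$, which is unital and isometric, $\tau_{n+1}\circ\iota=\tau_n$.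

*Proof.* The GNS representation of $I_n$ extends to $M(I_n)$, which gives a state extension. If $\sigma$ is any state extension, then $\sigma(1-u^{(n)}_K)\to0$, so by Cauchy–Schwarz $\sigma(y)=\lim_K\tau_n(u^{(n)}_Kyu^{(n)}_K)$; this is uniqueness. For a unitary $w\in M(I_n)$ and $x\in(I_n)_+$, $\tau_n(wxw^*)=\tau_n\big((wx^{1/2})(wx^{1/2})^*\big)=\tau_n(x)$, because $wx^{1/2}\in I_n$. So $\tau_n(w\cdot w^*)$ is a state extending $\tau_n|_{I_n}$, hence equals $\tau_n$. As unitaries span $M(I_n)$, $\tau_n$ is a trace. Finally, for $x\in I_n$, by Cauchy–Schwarz,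
$$\tau_{n+1}(x\otimes1)=\lim_K\tau_{n+1}\big((x\otimes1)u^{(n+1)}_K\big)=\lim_K\tau_n(xu^{(n)}_K)\,\tau_1(p_K)=\tau_n(x).$$
So $\tau_{n+1}\circ\iota$ and $\tau_n$ are states of $M(I_n)$ agreeing on $I_n$; they are equal. $\square$

**Lemma 8.** Let $0\ne e\in I_n$ be a projection and $N\tau_n(e)>1$. There is $s\in M_{N\times1}(M(I_{n+1}))$ with $s^*s=1$ and $(\mathrm{diag}_N(e)\otimes1)s=s$.

*Proof.* **Step 1: cut both sides into small pieces.** Both $\mathrm{diag}_N(e)\otimes1$ and $1$ are infinite strict sums of projections in matrices over $I_{n+1}$; we match them piece by piece. Let $x_l=\mathrm{diag}_N(e)\otimes z_l\in M_N(I_{n+1})$ and $y_j=u^{(n+1)}_j-u^{(n+1)}_{j-1}$ (with $u_0^{(n+1)}=0$). Then all $x_l\ne0$ and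
$$\sum_j\tau_{n+1}(y_j)=1<N\tau_n(e)=\sum_l\tau_{n+1}(x_l).$$
Choose $M$ with $\sum_{l\le M}\tau_{n+1}(x_l)>1$; put $G_0=\sum_{l\le M}x_l$ and $G_r=x_{M+r}$ for $r\ge1$. Choose $0=j_0<j_1<\cdots$ with $\sum_{j>j_r}\tau_{n+1}(y_j)<\tau_{n+1}(G_r)$ for $r\ge1$, and let $Y_r=\sum_{j_r<j\le j_{r+1}}y_j$. Then $\tau_{n+1}(Y_r)<\tau_{n+1}(G_r)$ for all $r\ge0$: for $r=0$ the left side is at most $1$. So there are $t_r\in M_{N\times1}(I_{n+1})$ with $t_r^*t_r=Y_r$ and $t_rt_r^*\le G_r$.

**Step 2: add up strictly.** The $Y_r$ are orthogonal with strict sum $1$; the $G_r$ are orthogonal with strict sum $\mathrm{diag}_N(e)\otimes1$. For $T=\sum_{R\le r\le R'}t_r$, orthogonality of the $G_r$ gives $T^*T=\sum_{R\le r\le R'}Y_r$, and orthogonality of the $Y_r$ gives $TT^*\le\sum_{R\le r\le R'}G_r$. So for $a\in I_{n+1}$ and $b\in M_N(I_{n+1})$,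
$$\|Ta\|=\Big\|\sum_{R\le r\le R'}Y_r\,a\Big\|\to0,\qquad\|bT\|\le\Big\|b\sum_{R\le r\le R'}G_r\Big\|\to0$$
as $R,R'\to\infty$. Hence $s=\sum_rt_r$ converges strictly, $s^*s=\sum_rY_r=1$, and $(\mathrm{diag}_N(e)\otimes1)s=s$. $\square$

**Construction of $A$.** Let $\mathcal P_n$ be a countable set of non-zero projections in $I_n$ containing one for each trace value. For $e\in\mathcal P_n$ let $N_e$ be the least integer with $N_e\tau_n(e)>1$, so that
$$N_e\tau_n(e)\le1+\tau_n(e),\tag{6}$$
and let $s_e$ be the column of Lemma 8 for $N=N_e$. Put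
$$B_1=C^*(1,I,B_0)\subset M(I),\qquad B_{n+1}=C^*\big(B_n\otimes1,\ I_{n+1},\ \text{entries of }s_e\ (e\in\mathcal P_n)\big)\subset M(I_{n+1}),$$
$$A_0=\varinjlim(B_n,\iota),\qquad A=A_0\otimes U .$$
These are separable and unital. By Lemma 7 the $\tau_n$ give a tracial state on $A_0$; let $\tau$ be its tensor product with the trace of $U$. We regard $B_n\subset B_{n+1}\subset A_0\subset A$. Note that $I_n$ is an ideal of $B_n$.

**Lemma 9.** $A$ is simple and infinite-dimensional, $\tau$ is faithful, and $A$ is stably finite.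

*Proof.* Let $\mathcal J\ne0$ be a closed ideal of $A_0$. Then $\mathcal J\cap B_n\ne0$ for some $n$. Since $I_n$ is essential in $M(I_n)$, $\mathcal J\cap I_n\neq0$, and since $I_n$ is simple, $I_n\subset\mathcal J$. For $e\in\mathcal P_n$ we get $1=s_e^*(\mathrm{diag}_{N_e}(e)\otimes1)s_e\in\mathcal J$. So $A_0$ is simple, and so is its minimal tensor product with the simple algebra $U$ (Takesaki). $A\supset U$ is infinite-dimensional. The elements $x$ with $\tau(x^*x)=0$ form a closed ideal not containing $1$, so $\tau$ is faithful; an algebra with a faithful tracial state is stably finite. $\square$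

## 8. The unique quasitrace

**Proposition 10.** $\tau$ is the only normalized 2-quasitrace on $A$. Moreover every extension of $\tau$ to a 2-quasitrace on $M_{2^m}(A)$ is $\mathrm{Tr}\otimes\tau$.

*Proof.* Let $Q$ be a normalized 2-quasitrace on $A$.

**Step 1: $Q=\lambda\tau$ on the ideal $I_n\otimes U$, with $\lambda\le1$.** On a finite-dimensional algebra a 2-quasitrace is a trace, because it takes equal values on equivalent projections and is linear on commuting elements, so on each full matrix block it is a multiple of the trace. By norm continuity $Q$ is a bounded trace on the AF algebra $I_n\otimes U$. For $u=u^{(n)}_K\otimes1$ the corners $u(I_n\otimes U)u$ are UHF and increasing in $K$; a UHF algebra has one trace up to scaling, so $Q=\lambda\tau$ on $I_n\otimes U$ for one $\lambda\ge0$. From $\lambda\tau(u)=Q(u)\le1$ and $\tau(u)\to1$ we get $\lambda\le1$.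

**Step 2: $\lambda=1$.** This is where the economy (6) is used. For $e\in\mathcal P_n$, $s_es_e^*$ is a projection below $\mathrm{diag}_{N_e}(e)$ and equivalent to $1$. So
$$1=Q(1)=Q(s_es_e^*)\le N_eQ(e)=\lambda N_e\tau(e)\le\lambda(1+\tau(e)).$$
Projections of arbitrarily small trace occur in $\mathcal P_n$, so $\lambda\ge1$.

**Step 3: $d_Q=d_\tau$ on $(B_n\otimes U)_+$.** We compare $a\in(B_n\otimes U)_+$ with its compression to the ideal. Let $u=u^{(n)}_K\otimes1$. We have
$$a\le a+(2u-1)a(2u-1)=2\big(uau+(1-u)a(1-u)\big),\qquad uau\sim a^{1/2}ua^{1/2}\le\|u\|\,a=a,$$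
and $(1-u)a(1-u)\le\|a\|(1-u)$. Hence
$$d_Q(uau)\le d_Q(a)\le d_Q(uau)+Q(1-u),$$
and likewise for $\tau$. As $uau\in I_n\otimes U$, where $Q=\tau$, we have $d_Q(uau)=d_\tau(uau)$ and $Q(1-u)=\tau(1-u)$. So $|d_Q(a)-d_\tau(a)|\le\tau(1-u)\to0$ as $K\to\infty$.

**Step 4: $Q=\tau$.** For $a\in(B_n\otimes U)_+$, (Q5) gives $Q(a)=\int_0^\infty d_Q((a-t)_+)\,dt=\int_0^\infty d_\tau((a-t)_+)\,dt=\tau(a)$. Since $Q(a)=Q(a_+)-Q(a_-)$ for self-adjoint $a$, and $Q$ respects real and imaginary parts, $Q=\tau$ on $B_n\otimes U$; by density and norm continuity $Q=\tau$ on $A$.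

**Step 5: matrices.** $M_{2^m}(A)=A_0\otimes(M_{2^m}\otimes U)\cong A_0\otimes U$, so it too has exactly one normalized 2-quasitrace; an extension of $\tau$ takes the value $2^m$ at $1$, so it is $\mathrm{Tr}\otimes\tau$. $\square$

Consequently $d_\tau$ is unambiguous on all matrix algebras over $A$, since $M_k(A)$ is a corner of some $M_{2^m}(A)$.

## 9. Stable rank one, strict comparison, real rank zero

$A\cong A\otimes U$ and $U\cong U\otimes\mathcal Z$ (Jiang–Su), so $A\cong A\otimes\mathcal Z$. From M. Rørdam, *The stable and the real rank of $\mathcal Z$-absorbing C\*-algebras*, Internat. J. Math. 15 (2004), we use: a simple, unital, finite, $\mathcal Z$-absorbing algebra has stable rank one (Thm 6.7); $W(A)$ is almost unperforated for $\mathcal Z$-absorbing $A$ (Thm 4.5); and in an almost unperforated semigroup, if $x\le ny$ for some $n$ and $f(x)<f(y)$ for all states $f$ normalized by $f(y)=1$, then $x\le y$ (Prop. 3.2). From M. Rørdam, J. Funct. Anal. 107 (1992), we use: if $d$ is a dimension function, then $\bar d(x)=\lim_{\delta\to0+}d((x-\delta)_+)$ is a lower semicontinuous dimension function (Prop. 4.1); and in a unital algebra of stable rank one, $x\precsim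 y$ implies that for each $\eta>0$ some unitary $w$ satisfies $w(x-\eta)_+w^*\in\mathrm{her}(y)$ (Prop. 2.4).

**Proposition 11.** $A$ has stable rank one, and for positive $a,b$ in matrix algebras over $A$,
$$d_\tau(a)<d_\tau(b)\ \Longrightarrow\ a\precsim b.\tag{7}$$

*Proof.* Stable rank one is Thm 6.7, as $A$ is finite by Lemma 9. Let $d_\tau(a)<d_\tau(b)$ with $a,b\in M_k(A)_+$ (enlarge sizes by zeros), and let $\varepsilon>0$. Then $b\ne0$, and by (C4) in $M_k(A)$, $\langle1_{M_k(A)}\rangle\le n\langle b\rangle$ for some $n$; hence $\langle(a-\varepsilon)_+\rangle\le\langle a\rangle\le n\langle b\rangle$.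

We check the hypothesis on states. Let $f$ be a state on $W(A)$ with $f(\langle b\rangle)=1$. Since $\langle1\rangle\le n\langle b\rangle$ and $\langle b\rangle\le k\langle1\rangle$, $0<f(\langle1\rangle)<\infty$. Let $d=f/f(\langle1\rangle)$. Then $\bar d$ is a lower semicontinuous dimension function with $\bar d(1)=1$, so $\bar d=d_Q$ for a normalized 2-quasitrace $Q$ by (Q3), and $\bar d=d_\tau$ by Proposition 10. Thus
$$d((a-\varepsilon)_+)\le\bar d(a)=d_\tau(a)<d_\tau(b)=\bar d(b)\le d(b).$$
So $f(\langle(a-\varepsilon)_+\rangle)<f(\langle b\rangle)$ for every such $f$, and Prop. 3.2 gives $(a-\varepsilon)_+\precsim b$. As $\varepsilon$ was arbitrary, $a\precsim b$. $\square$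

For real rank zero we need to apply Prop. 2.4 inside a hereditary subalgebra.

**Lemma 12.** Let $h\in A_+$ and $C=\mathrm{her}(h)$.
(a) If $a',b'\in C_+$ and $a'\precsim b'$ in $A$, then $a'\precsim b'$ in $C$.
(b) The unital algebra $C^1=C+\mathbb C1_A$ has stable rank one.

*Proof.* (a) Let $x_nb'x_n^*\to a'$ and let $(e_m)$ be an approximate unit of $C$. Then $e_mx_nb'^{1/k}\in CAC\subset C$, and $(e_mx_nb'^{1/k})\,b'\,(e_mx_nb'^{1/k})^*=e_mx_nb'^{1+2/k}x_n^*e_m$ tends to $e_mx_nb'x_n^*e_m$ as $k\to\infty$. For suitable $m,n$ the latter is as close to $a'$ as we like.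

(b) Perturbing the scalar part to be non-zero and rescaling, it suffices to approximate $1+c$, $c\in C$, by invertibles of $C^1$. Replacing $c$ by $f_1cf_1$ with $f_1$ a suitable function of $h$ vanishing near $0$, we may assume $c=fc=cf$ for some $f\in C$ with $0\le f\le1$. As $A$ has stable rank one, there is $d\in A$ of arbitrarily small norm with $1+c+d$ invertible. Put $g=(1+d)^{-1}$. Then $1+c+d=(1+d)(1+gc)$, so $1+gc=1+(gf)(cf)$ is invertible, and hence so is $1+(cf)(gf)$ (if $1+xy$ is invertible then so is $1+yx$). Here $(cf)(gf)=c\,(fgf)\in C$, and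
$$\|c\,fgf-c\|=\|c(g-1)f\|\le\|c\|\,\|g-1\|$$
is small. So $1+c\,fgf\in C^1$ is close to $1+c$ and invertible in $A$; its inverse lies in $C^1$ by spectral permanence. $\square$

**Proposition 13.** $A$ has real rank zero.

*Proof.* **Step 1: large projections in hereditary subalgebras.** We show: given $a\in A_+$ with $\|a\|=1$ and $0<\varepsilon<1$, there is a projection $e\in\mathrm{her}(a)$ with $\|a(1-e)\|<\varepsilon$.

If some $t\in(0,\varepsilon)$ is not in $\mathrm{sp}(a)$, take $e=\chi_{(t,\infty)}(a)$; the gap makes this a continuous function of $a$ vanishing at $0$, and $\|a(1-e)\|\le t<\varepsilon$.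

Otherwise $(0,\varepsilon)\subset\mathrm{sp}(a)$. Let $0<s_1<s_2<\varepsilon$. As $\tau$ is faithful, the measure it induces on $\mathrm{sp}(a)$ has full support, so $d_\tau((a-s_2)_+)<d_\tau((a-s_1)_+)\le1$ by (Q5). Choose a projection $q\in1\otimes U$ with $\tau(q)$ strictly between. By (7), $(a-s_2)_+\precsim q\precsim(a-s_1)_+$. Let $C=\mathrm{her}((a-s_1)_+)$. By (C3), $q$ is equivalent to a projection $q'\in C$. So $(a-s_2)_+\precsim q'$ in $A$, hence in $C$ by Lemma 12(a). Let $0<\eta<\varepsilon-s_2$. By Lemma 12(b), Prop. 2.4 applies in $C^1$ and gives a unitary $w\in C^1$ with $w(a-s_2-\eta)_+w^*\in q'Cq'$. Put $e=w^*q'w\in C\subset\mathrm{her}(a)$. Then $e(a-s_2-\eta)_+=(a-s_2-\eta)_+$, and since $a=(a-s_2-\eta)_++\min(a,s_2+\eta)$,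
$$\|a(1-e)\|=\|\min(a,s_2+\eta)(1-e)\|\le s_2+\eta<\varepsilon .$$

**Step 2: invert self-adjoint elements approximately.** Let $x=x^*\in A$ and $\varepsilon>0$. By Step 1 (after scaling; take $e=0$ if $x_+=0$) there is a projection $e\in\mathrm{her}(x_+)$ with $\|x_+(1-e)\|<\varepsilon$. As $ex_-=0$, $x_-\in(1-e)A(1-e)$. Also $\|x_+-ex_+e\|\le\|x_+(1-e)\|+\|(1-e)x_+e\|\le2\varepsilon$. Hence
$$y=(ex_+e+\varepsilon e)-\big(x_-+\varepsilon(1-e)\big)$$
is self-adjoint, invertible (its two parts are invertible in $eAe$ and $(1-e)A(1-e)$), and $\|x-y\|\le3\varepsilon$. $\square$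

## 10. Averages of projections and membership in $\mathrm{WTA}\Omega$

The averages of $p_j$'s from Section 5 nearly commute with $B_0$. In general, quasicentral approximate units do the same job.

**Proposition 14.** $A\in\mathrm{WTA}\Omega$ for $\Omega$ the class of full matrix algebras, hence also for the class of finite-dimensional algebras.

*Proof.* Let $\varepsilon>0$, $F\subset A$ finite, $0\ne b\in A_+$; we may assume $\varepsilon<\|b\|$. Put $\varepsilon'=\varepsilon/10$.

**Step 1: fix how large $h$ must be.** Let $s=\chi_{(\|b\|-\varepsilon/2,\infty)}(\pi_\tau(b))\in\pi_\tau(A)''$. Since $\pi_\tau$ is faithful, $s\ne0$; the vector trace is faithful on $\pi_\tau(A)''$, so $\tau(s)>0$. Also $d_\tau(b)>0$. Choose $n$ and, for each $x\in F$, $x'\in E:=B_n\otimes U$ with $\|x-x'\|<\varepsilon'$. Let $\mathsf K=I_n\otimes U$, an AF ideal of $E$, with increasing approximate unit of projections $u_j=u^{(n)}_j\otimes1$, $\tau(u_j)\to1$. Choose $j_0$ with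
$$\tau(1-u_{j_0})<\min\{d_\tau(b),\tau(s)\}.\tag{8}$$

**Step 2: an almost central convex combination.** By Arveson's theorem on quasicentral approximate units there is $h=\sum_{j_0\le j\le j_1}\lambda_ju_j$ with $\lambda_j\ge0$, $\sum\lambda_j=1$ and $\|[h,x']\|<\varepsilon'$ for all $x\in F$. (The argument: in $E^{**}$ the $u_j$ increase to the unit of the weak closure of $\mathsf K$, an ideal, so to a central projection. Hence $[u_j,x']\to0$ weakly, simultaneously for all $x\in F$, and by Hahn–Banach convex combinations of the $u_j$, $j\ge j_0$, make these commutators norm small.)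

**Step 3: choose $p$.** As $hx',x'h\in\mathsf K$, there is $j_2\ge j_1$ with $\|hx'-hx'u_{j_2}\|<\varepsilon'$ and $\|x'h-u_{j_2}x'h\|<\varepsilon'$ for $x\in F$. Let $p=u_{j_2}$. Then $h=php$.

**Step 4: choose $D$ containing $h$ exactly.** The UHF algebra $p\mathsf Kp$ is the closure of an increasing union of full matrix algebras $D_m$ with unit $p$. The projections $u_{j_0}$ and $u_{j+1}-u_j$ ($j_0\le j<j_2$) are orthogonal with sum $p$. For large $m$ there are orthogonal projections in $D_m$ with sum $p$ arbitrarily close to them, and a unitary of $p\mathsf Kp$ arbitrarily close to $p$ conjugating the latter exactly onto the former (Glimm, Bratteli). Conjugating $D_m$ by this unitary we get a full matrix algebra $D$ with $1_D=p$, containing $u_{j_0},\dots,u_{j_2}$, and with $hx'p,\ px'h\in_{\varepsilon'}D$ for $x\in F$. Put $g=p-h$. Then $g\in D$, $0\le g\le1$ and $p-g=h$.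

**Step 5: verify the four conditions.**

1. $\|hx-hx'\|\le\varepsilon'$, $\|hx'-hx'p\|<\varepsilon'$ and $hx'p\in_{\varepsilon'}D$ give $hx\in_\varepsilon D$; likewise $xh\in_\varepsilon D$.
2. $\|[h,x]\|\le2\|x-x'\|+\|[h,x']\|<3\varepsilon'<\varepsilon$.
3. $h\ge u_{j_0}$, so $d_\tau(1-h)\le\tau(1-u_{j_0})<d_\tau(b)$ by (8), and $1-h\precsim b$ by (7).
4. $hu_{j_0}=u_{j_0}$, so $\|hbh\|\ge\|u_{j_0}bu_{j_0}\|$. By (8), $\tau(u_{j_0})+\tau(s)>1$, so $\pi_\tau(u_{j_0})\wedge s\ne0$. For a unit vector $\xi$ in its range, $\langle\pi_\tau(u_{j_0}bu_{j_0})\xi,\xi\rangle=\langle\pi_\tau(b)\xi,\xi\rangle\ge\|b\|-\varepsilon/2$. Hence $\|hbh\|\ge\|b\|-\varepsilon$. $\square$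

## 11. Tracial rank zero would give forbidden matrix models

**Proposition 15.** $A$ does not have tracial topological rank zero.

*Proof.* Suppose it does.

**Step 1: projections with small complement.** Choose a non-zero projection $a\in1\otimes U$ with $\tau(a)<\tau(z_1)$. Let $F_1\subset F_2\subset\cdots$ be finite sets with dense union in $A$. Applying the definition with $1/j$, $F_j$, $a$, we get projections $p_j$ and finite-dimensional $D_j$ with $1_{D_j}=p_j$, $\|[p_j,x]\|<1/j$ and $p_jxp_j\in_{1/j}D_j$ for $x\in F_j$, and $\tau(1-p_j)\le\tau(a)<1$. So $p_j\ne0$.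

**Step 2: turn them into c.p. maps to matrices.** As $D_j$ is injective, there is a u.c.p. map $\mathcal E_j:p_jAp_j\to D_j$ which is the identity on $D_j$ (Arveson). Let $\varphi_j(x)=\mathcal E_j(p_jxp_j)$. For $x\in F_j$ pick $d\in D_j$ with $\|p_jxp_j-d\|<1/j$; then $\varphi_j(x)-p_jxp_j=\mathcal E_j(p_jxp_j-d)-(p_jxp_j-d)$ has norm less than $2/j$. Moreover, for $x\in F_j$ and $y\in A$,
$$\|p_jxyp_j-p_jxp_jyp_j\|=\|p_jx(1-p_j)yp_j\|\le\|[p_j,x]\|\,\|y\|\le\|y\|/j .$$
By density and contractivity, for all $x,y\in A$,
$$\|\varphi_j(x)-p_jxp_j\|\to0,\qquad\|\varphi_j(xy)-\varphi_j(x)\varphi_j(y)\|\to0.$$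

**Step 3: contradiction.** Embed $D_j$ in a matrix algebra and restrict $\varphi_j$ to $B_0\subset A$. By Proposition 6, $\|\varphi_j(z_1)\|\to0$, so $\|z_1p_jz_1\|=\|p_jz_1p_j\|\to0$. Then
$$\tau(z_1)=\tau(z_1p_jz_1)+\tau(z_1(1-p_j)z_1)\le o(1)+\tau(1-p_j)\le o(1)+\tau(a)<\tau(z_1)$$
for large $j$, where we used $\tau(z_1(1-p_j)z_1)=\tau((1-p_j)z_1(1-p_j))\le\tau(1-p_j)$. This is a contradiction. $\square$

**Proof of Theorem 1.** $A$ is separable, unital, simple and infinite-dimensional by Section 7 and Lemma 9. Part 1 is Propositions 10, 11 and 13; part 2 is Proposition 14; part 3 is Proposition 15. So the answer to the question of Section 1 is no. By Proposition 3, for this $A$ the element $g$ cannot always be chosen to be a projection. $\square$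

## 12. Quasidiagonality and the hyperfinite factor

**Proof of Theorem 2.** **Step 1: $A$ is not quasidiagonal.** Otherwise there would be asymptotically multiplicative, asymptotically isometric c.p. contractions $\varphi_j:A\to M_{N_j}$ (Voiculescu), so $\|\varphi_j(z_1)\|\to\|z_1\|=1$. Restricted to $B_0$ they contradict Proposition 6.

**Step 2: $\tau$ is not a quasidiagonal trace.** If $\varphi_j:A\to M_{N_j}$ are u.c.p. and asymptotically multiplicative with $\mathrm{tr}\circ\varphi_j\to\tau$, then $\tau(z_1)=\lim\mathrm{tr}(\varphi_j(z_1))=0$ by Proposition 6. But $\tau(z_1)=\frac8{15}$.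

**Step 3: $\pi_\tau(A)''\cong\mathcal R$.** We approximate in $\|\cdot\|_2=\|\cdot\|_{2,\tau}$ by finite-dimensional algebras. For $x\in B_n\otimes U$ and $u=u^{(n)}_K\otimes1$, write $x-uxu=(1-u)x+ux(1-u)$. Since $\|(1-u)x\|_2^2=\tau((1-u)xx^*(1-u))\le\|x\|^2\tau(1-u)$, and similarly for the other term, $\|x-uxu\|_2\le2\|x\|\tau(1-u)^{1/2}\to0$ as $K\to\infty$. Also $uxu$ lies in the AF algebra $I_n\otimes U$. As $\bigcup_nB_n\otimes U$ is norm dense in $A$, and $\pi_\tau(A)$ is $\|\cdot\|_2$-dense in $\pi_\tau(A)''$, every finite subset of $\pi_\tau(A)''$ is approximated in $\|\cdot\|_2$ by elements of a finite-dimensional subalgebra. So $\pi_\tau(A)''$ is hyperfinite.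

It is finite, with faithful normal trace $\tau$. It is a factor: for a central projection $z\ne0$, $\tau(z\,\cdot)/\tau(z)$ is a normal tracial state, equal to $\tau$ on $A$ by uniqueness of the tracial state, hence equal to $\tau$ everywhere; evaluating at $z$ gives $\tau(z)=1$, so $z=1$. It is infinite-dimensional with separable predual. So it is $\mathcal R$ (Murray–von Neumann).

**Step 4: $\mathcal R$ is not quasidiagonal.** Since $\tau$ is faithful, $A\cong\pi_\tau(A)\subset\pi_\tau(A)''\cong\mathcal R$. Quasidiagonality passes to $\mathrm C^*$-subalgebras, by restricting the representation, and $A$ is not quasidiagonal by Step 1. $\square$
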